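# Lelong numbers against slopes on singular complex spaces, uniformly on compact sets

## 1. Theorem A and the quantities in it

**Theorem A.** Let $X$ be a reduced, locally irreducible complex space of pure dimension $n\ge 1$, and let $K\subset X$ be compact. There is a constant $C_K>0$ such that
$$\nu(\varphi,x)\le C_K\cdot \mathrm{mult}(X,x)\cdot s(\varphi,x)$$
for all $x\in K$ and all psh germs $\varphi$ at $x$.

This answers, with yes, a question taken from Chung-Ming Pan, "Demailly-Lelong numbers on complex spaces", arXiv:2403.08620 (2024). Here is what the statement says.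

A function on an open subset of $X$ is plurisubharmonic (psh) if, near every point, it extends to a psh function near the image of a local embedding of $X$ into some $\mathbb C^{N}$. A psh germ $\varphi$ at $x$ is always assumed not to be identically $-\infty$ near $x$. We normalize $d^c$ so that $dd^c=\frac i\pi\partial\bar\partial$; then $dd^c\log|z|$ is the Dirac mass at $0$ in $\mathbb C$.

Let $(f_i)$ be generators of the maximal ideal $\mathfrak m_{X,x}$ and $\psi_x=\sqrt{\sum|f_i|^2}$, so that $\psi_x$ plays the role of the distance to $x$. There are two ways to measure the pole of $\varphi$ at $x$.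

**Definition (slope).** $s(\varphi,x)=\sup\{\gamma\ge0:\ \varphi\le\gamma\log\psi_x+O(1)\text{ near }x\}$.

**Definition (Demailly–Lelong number).** $\displaystyle \nu(\varphi,x)=\lim_{r\to0}{}^{\downarrow}\int_{\{\psi_x<r\}}dd^c\varphi\wedge(dd^c\log\psi_x)^{n-1}$, with the product in Demailly's sense, which makes sense because $\log\psi_x$ is locally bounded outside $x$.

Both are independent of the generators. Finally
$$\mathrm{mult}(X,x)=\lim_{k\to\infty}\frac{n!}{k^n}\,\mathrm{length}(\mathcal O_{X,x}/\mathfrak m_{X,x}^k)=\nu(\log\psi_x,x);$$
we use the second expression. For a hypersurface $\{F=0\}\subset\mathbb C^{n+1}$ with reduced equation $F$, the multiplicity is the vanishing order of $F$ at $x$.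

The slope asks for the weakest logarithmic growth among all ways of approaching $x$; the number $\nu$ is a mass. At a smooth point they agree: for $\varphi=\log|z_1|$ at $0\in\mathbb C^2$ both equal $1$. In general it is known that $\mathrm{mult}(X,x)\,s(\varphi,x)\le\nu(\varphi,x)$, possibly strictly, and that for each fixed $x$ there is $C_x\geq 1$ with $\nu(\varphi,x)\le C_x\,\mathrm{mult}(X,x)\,s(\varphi,x)$ for all $\varphi$. Theorem A says that the constant can be chosen independently of $x\in K$. The proof below does not use these known inequalities.

Neither hypothesis is decorative: Section 10 shows that the statement fails at a reducible point, and fails without compactness when $n\ge2$.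

## 2. Curves, the surfaces $xy=z^m$, and a threefold

**Curves.** Let $n=1$. Near $x$ the normalization is a homeomorphism $h$ from a disc onto a neighborhood of $x$, with $h(0)=x$, biholomorphic off $0$. Embed $X$ in $\mathbb C^\ell$ and let $a\ge1$ be the minimal vanishing order at $0$ of the functions $h_k-x_k$. Then $\log\psi_x\circ h=a\log|t|+O(1)$. Put $u=\varphi\circ h$, a subharmonic function, and let $b$ be the mass of $dd^cu$ at $0$. For a test function $\alpha$ we have $\int_X\varphi\,dd^c\alpha=\int u\,dd^c(\alpha\circ h)$, so $dd^c\varphi=h_*(dd^cu)$ and $\nu(\varphi,x)=b$. Taking $\varphi=\log\psi_x$ gives $\mathrm{mult}(X,x)=a$. Off $0$, the function $u-b\log|t|$ agrees with a subharmonic function defined across $0$, so it is bounded above near $0$, and $\varphi\le\frac ba\log\psi_x+O(1)$ off $x$; at $x$ this is clear too, since $u(0)=-\infty$ when $b>0$. Conversely $\varphi\le\gamma\log\psi_x+O(1)$ gives $u\le\gamma a\log|t|+O(1)$, hence $b\ge\gamma a$. So $s(\varphi,x)=b/a$ and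
$$\nu(\varphi,x)=\mathrm{mult}(X,x)\,s(\varphi,x)\qquad(n=1).$$
For the cusp $y^2=x^3$, $h(t)=(t^2,t^3)$, and $\varphi=\log|y|$, this reads $3=2\cdot\frac32$.

**The surfaces $X_m=\{xy=z^m\}\subset\mathbb C^3$, $m\ge2$.** The gradient $(y,x,-mz^{m-1})$ vanishes on $X_m$ only at $0$, so the hypersurface $X_m$ is normal by Serre's criterion, hence locally irreducible. The multiplicity at $0$ is $2$. Take $\varphi=\log|x|$.

Slope: $\varphi\le\log\psi_0$ gives $s\ge1$. On the curve $(t,0,0)\subset X_m$ we have $\varphi=\log\psi_0$, so $s(\varphi,0)=1$.

Lelong number: where $x\ne0$, $dd^c\varphi=0$. Where $y\ne0$, $(y,z)$ are coordinates and $x=z^m/y$, so $dd^c\varphi=m\,[\{x=z=0\}]$. What remains is the origin, which is not charged by closed positive currents of bidimension $(1,1)$. So $dd^c\varphi=m\,[\{x=z=0\}]$, a multiple of a line, and $\nu(\varphi,0)=m$. Thus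
$$\frac{\nu}{\mathrm{mult}\cdot s}=\frac m2 .\tag{1}$$
The multiplicity does not see $m$. The constant must therefore depend on finer data of the singularity, and Theorem A asks that these data stay bounded along $K$.

**The threefold $X=\{xy=z^2w\}\subset\mathbb C^4$.** The gradient $(y,x,-2zw,-z^2)$ vanishes on $X$ exactly on the line $\{x=y=z=0\}$, of codimension $2$ in $X$, so $X$ is normal and locally irreducible. On this line the multiplicity is $2$. Let $\varphi=\log|x|$. Where $y\ne0$, $x=z^2w/y$, so $dd^c\varphi=2[\{x=z=0\}]+[\{x=w=0\}]$ there. The set $X\cap\{x=y=0\}$ has dimension $1$ and is not charged by closed positive currents of bidimension $(2,2)$, so the formula holds on $X$. As before $s(\varphi,\cdot)=1$ at every point of the line (use the curves $(t,0,0,w_0)$). The ratio $\nu/(\mathrm{mult}\cdot s)$ is $1$ at $(0,0,0,w_0)$, $w_0\ne0$, and $3/2$ at the origin: it jumps along the singular locus.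

## 3. Why one resolution of $X$ cannot serve all points

Let $C(x)\in[0,\infty]$ be the least constant that works at $x$. The pointwise result says $C(x)<\infty$. A finite function on a compact set may be unbounded, so compactness by itself gives nothing: we need a proof of finiteness whose ingredients can be followed as $x$ moves.

At a single point a sensible plan is this. Choose a modification $\pi:Y\to X$ that makes $\mathfrak m_x\mathcal O_Y$ the ideal of a divisor supported on $\pi^{-1}(x)=\bigcup G$. The current $dd^c(\varphi\circ\pi)$ has a generic Lelong number $b_G$ along each $G$; one expresses $\nu$, $\mathrm{mult}$ and $s$ through the $b_G$, and then bounds the ratios of the $b_G$ by intersection numbers on $Y$. Sections 5 and 6 carry this out.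

To get uniformity one would first try to use the same $\pi$ for all $x$. This stops at once. For $n\ge2$ the fiber $\pi^{-1}(x)$ must be a hypersurface, while over a dense open set $\pi$ is biholomorphic and the fibers are points. Already for $X=\mathbb C^n$ the modification has to be the blow-up of $x$, and its center moves with $x$.

The ideals $\mathfrak m_s$ do have a common origin: each is the restriction to the slice $X\times\{s\}$ of the ideal $\mathcal I=(z_k-w_k)$ of the diagonal. So principalize $\mathcal I$ on $X\times X$ by one map $\mu:Y\to X\times X$ and use the slices of $Y$ over the points $s$ of the second factor. For $X=\mathbb C^n$ this is perfect: $Y$ is the blow-up of the diagonal, and its slice over $s$ is the blow-up of $\mathbb C^n$ at $s$. In general the slice over $s$ may be singular, or meet the divisors badly. Sard's theorem removes this for $s$ outside a nowhere dense set $Z$, but $Z$ has to contain the singular points of the parameter space $X$. So all the points of interest are lost.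

What gets past this is to keep $X$ in the first factor but let the parameter run only in an analytic germ $S\subset X$, and to resolve the diagonal in $X\times S$. The bad set $Z\subset S$ then has smaller dimension than $S$, and we start again with the parameter space $Z$. After finitely many rounds every point near $x_0$ has been treated.

## 4. The quoted theorems, and two consequences proved here

Near a given point embed $X$ as a closed analytic subset of an open set $\Omega\subset\mathbb C^\ell$. For every $x$ in this neighborhood use the generators $z_k-x_k$, so $\psi_x=|z-x|$. The current $dd^c\varphi$ is $T=dd^c(\varphi[X])$ on $\Omega$, of bidimension $(n-1,n-1)$; that $\varphi$ is integrable and $T\ge0$ is checked in Section 5. Then $\nu(\varphi,x)=\lim_{r\to0}\nu(r)$ with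
$$\nu(r)=\int_{B(x,r)}T\wedge(dd^c\log|z-x|)^{n-1}.$$

**Fact 1 (a case of Demailly's formula, *Complex analytic and differential geometry*, Ch. III §5).** Let $T$ be a closed positive current of bidimension $(n-1,n-1)$ near $\overline{B(x,r)}$. Let $\chi:\mathbb R\to\mathbb R$ be smooth, convex, nondecreasing, constant near $-\infty$, with $\chi(t)=t$ for $t\ge t_1$, where $t_1<\log r$. Then
$$\nu(r)=\int_{B(x,r)}T\wedge\big(dd^c\chi(\log|z-x|)\big)^{n-1}.$$

*Proof.* The purpose is to replace the singular weight by a smooth one. For $n=1$ both sides are $\int_{B(x,r)} T$; let $n\ge2$. First we build smooth convex nondecreasing functions $\chi=\chi_0\ge\chi_1\ge\chi_2\ge\cdots$, constant near $-\infty$, equal to $t$ for $t\ge t_1$, and decreasing to $t$. With $\kappa=\chi'$, which increases from $0$ to $1$, let $\chi_m(t)=t$ for $t\ge t_1$ and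
$$\chi_m'(t)=1-(1-\kappa(t))(1-\kappa(t+m)),\qquad m\ge1 .$$
This derivative is nondecreasing in $t$ and in $m$, at least $\kappa$, zero near $-\infty$, and tends to $1$ as $m\to\infty$; integrating down from $t_1$ gives the claim.

Put $g_m=\chi_m(\log|z-x|)$: smooth, psh, and equal to $\log|z-x|$ where $\log|z-x|\ge t_1$. So $g_m-g_0$ is supported in the closed ball $\{\log|z-x|\le t_1\}$, and
$$(dd^cg_m)^{n-1}-(dd^cg_0)^{n-1}=dd^c\big((g_m-g_0)\Gamma\big),\qquad \Gamma=\sum_{j=0}^{n-2}(dd^cg_m)^j\wedge(dd^cg_0)^{n-2-j},$$
with $\Gamma$ smooth and closed. Let $\xi$ be a cutoff function with compact support in $B(x,r)$, equal to $1$ near that closed ball. Since $T$ is closed and $\xi=1$ near the support of $g_m-g_0$, the integral $\int\xi\,T\wedge(dd^cg_m)^{n-1}$ does not depend on $m$. By Demailly's monotone convergence theorem it tends to $\int\xi\,T\wedge(dd^c\log|z-x|)^{n-1}$. Where $\xi\ne1$, all these measures coincide. Adding the two parts gives the formula. $\square$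

**Fact 2 (Siu).** Let $\Theta$ be a closed positive $(1,1)$-current on a manifold and $E=\bigcup G$ a hypersurface with irreducible components $G$. Then $\mathbf 1_E\Theta=\sum b_G[G]$, where $b_G\ge0$ is the generic Lelong number of $\Theta$ along $G$, and $R=\Theta-\sum b_G[G]\ge0$ is closed with $\mathbf 1_ER=0$.

For example, $\Theta=dd^c\log|z_1^2z_2|$ in $\mathbb C^2$ and $E=\{z_1=0\}$ give $b_E=2$ and $R=[\{z_2=0\}]$.

**Fact 3 (Hironaka; Bierstone–Milman, Invent. Math. 128 (1997)).** Let $M_0$ be a reduced complex space, $m\in M_0$, and $Q$ a coherent ideal with nowhere dense zero set $V(Q)$. Over some neighborhood $M$ of $m$ there are a manifold $Y$ and a proper holomorphic map $\mu:Y\to M$, a finite composition of blow-ups of coherent ideals, such that $\mu$ is biholomorphic over $M\setminus(\mathrm{Sing}\,M\cup V(Q))$, the preimage of this set is dense, and $Q\mathcal O_Y=\mathcal O_Y(-D')$ where $\operatorname{supp}D'$ is an snc divisor: its irreducible components are smooth and cross normally. All this restricts to smaller $M$.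

(One first resolves $M$ by an isomorphism over $M_{reg}$, then principalizes the pulled-back ideal by an isomorphism off its zero set; over relatively compact sets finitely many blow-ups suffice.)

**Fact 4 (Grauert–Remmert).** Let $F$ be a coherent sheaf on $M\times\mathbb P^a$ and $m\in M$. For all sufficiently large $k$ there is a neighborhood $M'$ of $m$ such that $F(k)$ is generated over $M'\times\mathbb P^a$ by finitely many global sections.

**Fact 5.** In Fact 3, after shrinking $M$ around $m$, there is a closed embedding $Y\subset M\times\mathbb P^{m'}$ over $M$.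

*Proof.* Let $Y=M_q\to\cdots\to M_1\to M_0=M$ be the blow-ups. Suppose $M_{j-1}\subset M\times\mathbb P^a$ is a closed embedding over $M$; for $j=1$ take $a=0$. Let $\mathcal K$ be the ideal on $M_{j-1}$ that is blown up. Apply Fact 4 to $\mathcal K$, extended by zero to $M\times\mathbb P^a$: after shrinking $M$ there is a surjection $\mathcal O_{M_{j-1}}(-k)^{\oplus b}\to\mathcal K$. It induces a surjection of the symmetric algebra onto $\bigoplus_i\mathcal K^i$, so the blow-up $M_j=\mathrm{Proj}\bigoplus_i\mathcal K^i$ is a closed subspace of
$$\mathbb P\big(\mathcal O(-k)^{\oplus b}\big)\cong M_{j-1}\times\mathbb P^{b-1}\subset M\times\mathbb P^a\times\mathbb P^{b-1}.$$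
Compose with the Segre embedding of $\mathbb P^a\times\mathbb P^{b-1}$ into a projective space. After $q$ rounds we are done. $\square$

We also use Remmert's proper mapping theorem, Sard's theorem, Ehresmann's theorem, and two standard facts: an irreducible analytic germ has arbitrarily small irreducible representatives, and an irreducible complex space minus a nowhere dense analytic set containing its singular locus is a connected manifold.

## 5. Good models at a point and their dictionary

**Definition (good model).** A good model at $s\in X$ is a proper holomorphic map $\pi:Y\to U$ from an $n$-dimensional manifold to a neighborhood $U$ of $s$, together with a form $\omega$ on $Y$, such that: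

* (a) There is a nowhere dense analytic set $B\subset U$, $B\supset U_{sing}\cup\{s\}$, with $\pi^{-1}(B)$ nowhere dense and $\pi$ biholomorphic over $U\setminus B$.
* (b) $\mathfrak m_s\mathcal O_Y=\mathcal O_Y(-D)$ with $D=\sum_{G\in\mathcal G}a_GG$, where $\mathcal G$ is a finite set of distinct compact connected smooth hypersurfaces, any two of which are disjoint or transversal, the $a_G\ge1$ are integers, and $E:=\bigcup G=\pi^{-1}(s)$.
* (c) $\omega\ge0$ is a closed smooth semipositive $(1,1)$-form, and $\int_{G\cap H}\omega^{n-2}\ge1$ whenever $G\ne H$ and $G\cap H\ne\emptyset$ (which can occur only for $n\ge2$).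

These properties persist when $U$ is shrunk. For $n\ge2$ put
$$q_{GH}=\int_{G\cap H}\omega^{n-2}\ (G\ne H),\qquad q_{GG}=\int_Gc_1(\mathcal O_Y(G)|_G)\wedge\omega^{n-2},$$
so $q_{GH}\ge0$ for $G\neq H$, with $q_{GH}=0$ if $G\cap H=\emptyset$ and $q_{GH}\ge1$ otherwise.

**Example.** If $s$ is a smooth point and $n\ge2$, the blow-up $Y\subset U\times\mathbb P^{n-1}$ of $s$, with $\omega$ the pullback of the Fubini–Study form with integral $1$ on lines, is a good model. There is one $G\cong\mathbb P^{n-1}$, with $a_G=1$, condition (c) is empty, and $q_{GG}=-1$ because $\mathcal O_Y(G)|_G=\mathcal O(-1)$.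

We fix a good model and prepare the ground in four steps.

**Step 1: $Y$ and $E$ are connected.** This is the only place where local irreducibility enters, and the chain argument of Section 6 depends on it. The map $\pi$ is surjective: its image is closed, as $\pi$ is proper, and contains the dense set $U\setminus B$. Since $X$ is locally irreducible, there are arbitrarily small $U$ with $U_{reg}$ connected. For such $U$, the set $U\setminus B$ is connected, being a connected manifold minus a nowhere dense analytic set. So $Y$ has the dense connected subset $\pi^{-1}(U\setminus B)$, and is connected. Now suppose $E=A_1\sqcup A_2$ with $A_i$ nonempty, disjoint and compact. Take disjoint open $N_i\supset A_i$. By properness $\pi^{-1}(U)\subset N_1\cup N_2$ for small $U$, and both $N_i$ meet $\pi^{-1}(U)$. This contradicts connectedness of $\pi^{-1}(U)$.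

**Step 2: the pullback $u$ and the current $T$.** Here we move the problem to the manifold $Y$. Let $\varphi$ be a psh germ at $s$, defined on a $U$ as in Step 1, and $u=\varphi\circ\pi$. Locally $u$ is a psh function composed with a holomorphic map, so it is psh unless it is $\equiv-\infty$ on an open set; as $Y$ is connected it would then be $\equiv-\infty$ on $Y$, and $\varphi\equiv-\infty$ by surjectivity, which is excluded. So $u$ is psh and $u\in L^1_{loc}$.

Let $\beta$ be the standard Kähler form on $\mathbb C^\ell$. The analytic sets $B$ and $\pi^{-1}(B)$ are null sets and $\pi$ is proper, so for compact $L\subset U$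
$$\int_L|\varphi|\,\beta^n=\int_{\pi^{-1}(L)}|u|\,\pi^*\beta^n<\infty .$$
So $\varphi[X]$ is a well-defined current. For a test form $\alpha$, similarly, $\langle T,\alpha\rangle=\int_X\varphi\,dd^c\alpha=\int_Yu\,dd^c\pi^*\alpha$, where $\pi^*\alpha$ has compact support. That is,
$$T=\pi_*(dd^cu)\ge0.\tag{2}$$

**Step 3: splitting off the divisorial part.** By Fact 2,
$$dd^cu=\sum_{G\in\mathcal G}b_G[G]+R,\qquad R\ge0,\quad dR=0,\quad \mathbf 1_ER=0,\quad b_G\ge0.\tag{3}$$

**Step 4: the pulled-back distance.** Let $f=\log\psi_s\circ\pi$. By (b), locally the functions $(z_k-s_k)\circ\pi$ are $g_k\prod\sigma_G^{a_G}$, with $\sigma_G$ local equations of $G$ and $g_k$ holomorphic without common zeros. So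
$$f=\sum a_G\log|\sigma_G|+\tfrac12\log\sum_k|g_k|^2,\qquad dd^cf=[D]+\theta,\tag{4}$$
where $\theta$ is a smooth closed form, $\theta\ge0$, equal to $dd^cf$ off $E$. Put $e_G=\int_G\theta^{n-1}\ge0$ (for $n=1$, $e_G=1$).

**Lemma 1.** (i) $\nu(\varphi,s)=\sum_Gb_Ge_G$. (ii) $\mathrm{mult}(X,s)=\sum_Ga_Ge_G$. (iii) $s(\varphi,s)=\min_Gb_G/a_G$.

*Proof.* (i) We exchange the weight for $\theta$, which is smooth across $E$. Let $r$ be small, with $\overline{B(s,r)}\cap X$ a compact subset of $U$; let $\chi,t_1$ be as in Fact 1 and $g=\chi(\log|z-s|)$. By Fact 1 and (2),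
$$\nu(r)=\int_{\pi^{-1}(B(s,r))}dd^cu\wedge(dd^c\pi^*g)^{n-1}.$$
The form $\rho=dd^c\pi^*g-\theta$ is smooth and closed, and it vanishes where $f>t_1$, since there $\pi^*g=f$. So its support is a compact subset of $\pi^{-1}(B(s,r))$. Hence $\eta=(\theta+\rho)^{n-1}-\theta^{n-1}$ is smooth, closed and compactly supported, and $\int dd^cu\wedge\eta=\int u\,dd^c\eta=0$. Therefore
$$\nu(r)=\int_{\pi^{-1}(B(s,r))}dd^cu\wedge\theta^{n-1}\ \xrightarrow[r\to0]{}\ \int_Edd^cu\wedge\theta^{n-1}=\sum_Gb_G\int_G\theta^{n-1}.$$
The limit holds because $dd^cu\wedge\theta^{n-1}$ is a positive measure, finite near $E$, and the sets decrease to $E$. The last equality holds because $\mathbf 1_Edd^cu=\sum b_G[G]$ and $\theta$ is smooth.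

(ii) Apply (i) to $\varphi=\log\psi_s$. Then $u=f$, and (4) gives $b_G=a_G$, since the smooth form $\theta$ does not charge $E$. Use $\mathrm{mult}(X,s)=\nu(\log\psi_s,s)$.

(iii) Let $\gamma=\min_Gb_G/a_G$. First we show $s(\varphi,s)\ge\gamma$. Locally near $E$,
$$dd^c\Big(u-\gamma\sum a_G\log|\sigma_G|\Big)=R+\sum(b_G-\gamma a_G)[G]\ge0 .$$
So the function in brackets agrees almost everywhere with a psh function $v$ defined across $E$. Off $E$ the bracket is itself psh, so there it equals $v$ everywhere; hence it is locally bounded above near $E$. By (4), $f-\sum a_G\log|\sigma_G|$ is locally bounded. By compactness of $E$, after shrinking $U$ (using properness), $u\le\gamma f+C$ on $Y\setminus E$. Since $\pi$ is surjective, $\varphi\le\gamma\log\psi_s+C$ on $U\setminus\{s\}$. At $s$: if $\gamma=0$, $\varphi$ is bounded above near $s$ by upper semicontinuity. If $\gamma>0$ and $y\in E$, then, as $E$ is a null set and $u$ is psh,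
$$\varphi(s)=u(y)=\limsup_{E\not\ni y'\to y}u(y')=-\infty .$$
So the inequality holds at $s$ as well.

Conversely, let $\varphi\le\gamma'\log\psi_s+O(1)$. Near a point of $G$ outside the other components, $u\le\gamma'a_G\log|\sigma_G|+O(1)$, so the Lelong number of $u$ there is at least $\gamma'a_G$. Hence $b_G\ge\gamma'a_G$ for every $G$, and $\gamma'\le\gamma$. $\square$

Note that Lemma 1 shows again $\nu=\sum\frac{b_G}{a_G}a_Ge_G\ge s\cdot\mathrm{mult}$ whenever a good model exists. For the reverse estimate with a constant, we must bound $\max_G b_G/a_G$ by a multiple of $\min_G b_G/a_G$.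

## 6. An Izumi-type inequality

The numbers $b_G$ are generic Lelong numbers of one psh function on a neighborhood of a compact connected divisor. Testing $dd^cu$ against the class of a single component $G$ links $b_G$ to the numbers of its neighbors.

**Lemma 2 (Izumi-type inequality).** Let $n\ge2$. For every $G\in\mathcal G$: $\ \sum_{H\in\mathcal G}b_Hq_{GH}\le0$.

*Proof.* **Step 1: a compactly supported form in the class of $G$.** Let $\sigma$ be the canonical section of $\mathcal O_Y(G)$. It trivializes the bundle off $G$, so there is a smooth metric with $|\sigma|=1$ outside a relatively compact neighborhood of $G$. Its curvature form $\Theta$, for which $dd^c\log|\sigma|=[G]-\Theta$, is closed with compact support. By definition $\int_G\Theta\wedge\omega^{n-2}=q_{GG}$. For $H\ne G$, $\sigma|_H$ vanishes transversally along $G\cap H$ (and nowhere if this is empty), so Poincaré–Lelong on the compact manifold $H$ gives $\int_H\Theta\wedge\omega^{n-2}=q_{GH}$.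

**Step 2: testing.** The form $\Theta\wedge\omega^{n-2}$ is closed with compact support, so by (3)
$$0=\int u\,dd^c(\Theta\wedge\omega^{n-2})=\int dd^cu\wedge\Theta\wedge\omega^{n-2}=\sum_Hb_Hq_{GH}+\int R\wedge\Theta\wedge\omega^{n-2}.\tag{5}$$
It remains to show that the last integral is $\ge0$. Since $\Theta$ has no sign, this needs an argument: $R$ is positive and does not charge $G$, and we move $\Theta$ within its class so that its negative part concentrates on $G$.

**Step 3: concentrating the negative part.** Let $\tau=|\sigma|^2$ and $\chi_\varepsilon=\frac12\log(\tau+\varepsilon^2)$, which is smooth, and constant outside a compact set. As $R$ and $\omega$ are closed,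
$$\int R\wedge dd^c\chi_\varepsilon\wedge\omega^{n-2}=0.\tag{6}$$
Off $G$, put $t=\log\tau$ and $h(t)=\log(e^t+\varepsilon^2)$. Then $h$ is convex, $h'(t)=\tau/(\tau+\varepsilon^2)$, and $dd^ct=2\,dd^c\log|\sigma|=-2\Theta$. Since $dt\wedge d^ct\ge0$,
$$dd^c\chi_\varepsilon=\tfrac12\big(h'(t)\,dd^ct+h''(t)\,dt\wedge d^ct\big)\ge-\frac{\tau}{\tau+\varepsilon^2}\,\Theta,$$
so
$$\Theta+dd^c\chi_\varepsilon\ \ge\ \frac{\varepsilon^2}{\tau+\varepsilon^2}\,\Theta .\tag{7}$$
By continuity (7) also holds on $G$.

**Step 4: the limit.** Let $\lambda\ge0$ be a smooth compactly supported $(1,1)$-form with $\Theta\ge-\lambda$. By (6) and (7), and since $R$ and $\omega$ are positive,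
$$\int R\wedge\Theta\wedge\omega^{n-2}=\int R\wedge(\Theta+dd^c\chi_\varepsilon)\wedge\omega^{n-2}\ge-\int\frac{\varepsilon^2}{\tau+\varepsilon^2}\,R\wedge\lambda\wedge\omega^{n-2}.$$
The measure $R\wedge\lambda\wedge\omega^{n-2}$ is positive and finite, the factor is bounded by $1$ and tends to $\mathbf 1_G$. By dominated convergence the right side tends to $-\int_GR\wedge\lambda\wedge\omega^{n-2}=0$, because $\mathbf 1_ER=0$. With (5), the lemma follows. $\square$

**Proposition 3.** Let $N=\#\mathcal G$, $A=\max a_G/\min a_G$, and $\Lambda=\max(1,\max_G(-q_{GG}))$ (with $\Lambda=1$ if $n=1$). For every psh germ $\varphi$ at $s$,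
$$\nu(\varphi,s)\le A\,\Lambda^{N-1}\,\mathrm{mult}(X,s)\,s(\varphi,s).$$

*Proof.* If $n=1$, $E$ is finite and connected, so $N=1$ and Lemma 1 gives $\nu=\mathrm{mult}\cdot s$. Let $n\ge2$.

**Step 1: neighbors.** If $G\ne H$ meet, then $q_{GH}\ge1$ by (c). Using that all $b_{H'}$ and all off-diagonal $q_{GH'}$ are nonnegative, and then Lemma 2,
$$b_H\le b_Hq_{GH}\le\sum_{H'\ne G}b_{H'}q_{GH'}\le-q_{GG}\,b_G\le\Lambda\,b_G .$$

**Step 2: chains.** Since $E$ is connected, any two components are joined by a chain of at most $N$ successively meeting components. So $b_H\le\Lambda^{N-1}b_G$, and therefore $b_H/a_H\le A\Lambda^{N-1}\,b_G/a_G$, for all $G,H$.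

**Step 3: the dictionary.** By Lemma 1,
$$\nu(\varphi,s)=\sum_H\frac{b_H}{a_H}\,a_He_H\le A\Lambda^{N-1}\Big(\min_G\frac{b_G}{a_G}\Big)\sum_Ha_He_H=A\Lambda^{N-1}\,s(\varphi,s)\,\mathrm{mult}(X,s).\qquad\square$$

In the example of the blown-up smooth point, $N=A=\Lambda=1$, and Proposition 3 gives the constant $1$.

## 7. The lemmas on the surface $xy=z^m$

Let us see both lemmas at work on $X_m$, $m\ge2$. The classical resolution $\pi:Y\to X_m$ is covered by charts $j=0,\dots,m-1$ with coordinates $(p,q)$ and
$$x=p^{j+1}q^j,\qquad y=p^{m-1-j}q^{m-j},\qquad z=pq,$$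
where $p=x/z^j$ and $q=z^{j+1}/x$; consecutive charts are glued by $p_{j+1}=1/q_j$, $q_{j+1}=p_jq_j^2$. Chart $0$ with $p\ne0$ is the set $x\ne0$, chart $m-1$ with $q\ne0$ is the set $y\ne0$, so $\pi$ is biholomorphic off $0$. For properness near $0$: if $|x|,|y|<1$ and $z\ne0$, then $|z|<1$; write $|x|=|z|^{\tau}$, so $|y|=|z|^{m-\tau}$ and $0<\tau<m$, and choose $j$ with $j\le\tau\le j+1$. Then $|p|=|z|^{\tau-j}\le1$ and $|q|=|z|^{j+1-\tau}\le1$ in chart $j$. Points with $z\ne0$ being dense, the preimage of $\{|x|,|y|<1\}$ lies in the union of $m$ compact bidiscs.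

The exceptional curves are $E_1,\dots,E_{m-1}$, where $E_j$ is $\{q=0\}$ in chart $j$ and $\{p=0\}$ in chart $j-1$; each meets the next in one point. In the charts the ideal $(x,y,z)$ is generated by $pq$ if $1\le j\le m-2$, by $p$ if $j=0$, and by $q$ if $j=m-1$. So $\mathfrak m_0\mathcal O_Y=\mathcal O_Y(-D)$ with $D=\sum E_j$, all $a_j=1$. Condition (c) is automatic, since $\omega^0=1$ and intersections are points. The divisor of $z\circ\pi$ is $\sum E_i$ plus two noncompact curves meeting $E_1$ and $E_{m-1}$ respectively, once each, and transversally. Its degree on $E_j$ is $0$, so $q_{jj}=-2$ for all $j$.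

The form $\theta$ is the curvature form of $\mathcal O_Y(-D)$ for the metric given by the generators $x,y,z$, so $e_j=-D\cdot E_j$. For $m\ge3$ this gives $e_1=e_{m-1}=1$ and $e_j=0$ otherwise; for $m=2$, $e_1=2$. Lemma 1 gives $\mathrm{mult}=\sum e_j=2$. For $\varphi=\log|x|$, $b_j=\mathrm{ord}_{E_j}(x)=j$, so $s=1$ and $\nu=1+(m-1)=m$ (for $m=2$, $\nu=2$), as in Section 2.

For general $\varphi$, set $b_0=b_m=0$. Lemma 2 reads $b_{j-1}-2b_j+b_{j+1}\le0$ for $1\le j\le m-1$: the sequence $b_0,\dots,b_m$ is concave. So its minimum over $1\le j\le m-1$ is attained at an end, say $s=b_1$, and $b_{m-1}\le(m-1)b_1$. Hence $\nu=b_1+b_{m-1}\le m\,b_1=\frac m2\cdot 2\cdot s$. With (1), the least constant at $0\in X_m$ is exactly $m/2$. Proposition 3 gives the cruder $2^{m-2}$; what matters for Theorem A is only that its constant depends on $N$, the $a_G$ and the $q_{GG}$ alone.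

## 8. Principalizing the diagonal of $X\times S$

**Proposition 4.** Let $x_0\in X$ and let $(S,x_0)\subset(X,x_0)$ be an irreducible analytic germ of dimension $d\ge0$. There are a representative $S'$ of $S$ (irreducible, closed analytic in a neighborhood $V$ of $x_0$), a nowhere dense analytic subset $Z\subset S'$, and a constant $C$ with $\nu(\varphi,s)\le C\,\mathrm{mult}(X,s)\,s(\varphi,s)$ for all $s\in S^\circ:=S'\setminus Z$ and all psh germs $\varphi$ at $s$. More precisely, each $s\in S^\circ$ has a good model for which $N$ and the sets $\{a_G\}$, $\{q_{GG}\}$ do not depend on $s\in S^\circ$.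

*Proof.* **Step 1: one resolution for all parameters.** Let $X_0\subset\Omega\subset\mathbb C^\ell$ be an embedded neighborhood of $x_0$ and $S_0\subset X_0$ a closed representative of $S$. On the reduced space $X_0\times S_0$, with points $(z,w)$, let $\mathcal I$ be the ideal generated by all $z_k-w_k$; its zero set is the diagonal $\Delta=\{(s,s)\}$. Let $\mathcal J$ be the pullback of the ideal of $\mathrm{Sing}\,X_0\subset X_0$. Both zero sets are nowhere dense, as $n\ge1$. Apply Facts 3 and 5 to $Q=\mathcal I\mathcal J$ at $(x_0,x_0)$, and restrict to $M=V\times S'$, with $V\ni x_0$ small and $S'=S_0\cap V$ irreducible. This gives $\mu:Y\to M$ and $Y\subset M\times\mathbb P^{m'}$, where $Y$ has dimension $n+d$. Let $\omega\ge0$ be the pullback to $Y$ of the Fubini–Study form with integral $1$ on lines, and $p=\mathrm{pr}_2\circ\mu:Y\to S'$.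

The product $\mathcal I\mathcal O_Y\cdot\mathcal J\mathcal O_Y$ is invertible and the local rings of $Y$ are domains. So both factors are invertible: if $\mathfrak a\mathfrak b=(c)$ with $c\ne0$, then $\mathfrak a\cdot c^{-1}\mathfrak b=(1)$, and an invertible ideal in a local domain is principal. Let $(H_k)$ be the locally finite family of irreducible components of $\operatorname{supp}D'$, where $Q\mathcal O_Y=\mathcal O_Y(-D')$; they are smooth and connected. Then
$$\mathcal I\mathcal O_Y=\mathcal O_Y(-D),\qquad D=\sum_{i\in J_E}a_iH_i,\quad a_i\ge1,\qquad E:=\operatorname{supp}D=\mu^{-1}(\Delta)=\bigcup_{i\in J_E}H_i,\tag{8}$$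
and likewise $\mu^{-1}(\mathrm{Sing}\,V\times S')\subset\bigcup_kH_k$. As $\mu$ is proper and $\Delta\cong S'$ is closed in $M$, the map $p|_E:E\to S'$ is proper.

**Step 2: the bad parameters.** We want all strata of the divisors that meet $E$ to be submersive over the parameter. For a finite set $L$ of indices with $L\cap J_E\ne\emptyset$, $H_L=\bigcap_{k\in L}H_k$ is a (possibly empty) closed submanifold of $Y$ contained in $E$, so $p|_{H_L}$ is proper. The points of $H_L$ where $p|_{H_L}:H_L\to S'\subset\mathbb C^\ell$ has rank $<d$ form an analytic set, given by vanishing of $d\times d$ minors. By Remmert its image $Z_L\subset S'$ is analytic. Over the manifold $S'_{reg}$, $Z_L\cap S'_{reg}$ is the set of critical values, of measure $0$ by Sard ($Y\subset M\times\mathbb P^{m'}$ is second countable). So $Z_L$ is nowhere dense.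

The family $(Z_L)$ is locally finite. Indeed over a compact set $K'\subset S'$, the set $E\cap p^{-1}(K')$ is compact, so it meets only finitely many $H_k$, hence only finitely many $H_L$ with $L\cap J_E\ne\emptyset$. So
$$Z:=S'_{sing}\cup\bigcup_LZ_L$$
is a nowhere dense analytic subset of $S'$, and $S^\circ=S'\setminus Z$ is a connected manifold because $S'$ is irreducible. All $p|_{H_L}$ with $L\cap J_E\ne\emptyset$ are proper submersions over $S^\circ$. (If $d=0$, then $Z=\emptyset$ and $S^\circ=\{x_0\}$.)

**Step 3: slices are manifolds with normal crossings.** Let $s\in S^\circ$ and $E_s=E\cap p^{-1}(s)=\mu^{-1}(s,s)$. Let $y\in E_s$ and $L=\{k:y\in H_k\}$, a finite set with $L\cap J_E\ne\emptyset$. Let $x_k$ ($k\in L$) be local equations of $H_k$. By normal crossings $(dx_k)_{k\in L}:T_yY\to\mathbb C^L$ is onto with kernel $T_yH_L$. By Step 2, $T_yH_L\to T_sS'$ is onto. So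
$$\big((dx_k)_{k\in L},dp\big):T_yY\to\mathbb C^L\oplus T_sS'$$
is onto. Hence near $y$ the fiber $p^{-1}(s)$ is a manifold of dimension $(n+d)-d=n$, and the $H_k\cap p^{-1}(s)$, $k\in L$, are smooth hypersurfaces in it, crossing normally, cut out by the restricted $x_k$; no other $H_k$ come near $y$.

This holds in a neighborhood of $E_s$ in $p^{-1}(s)$. The map
$$\pi_s=\mathrm{pr}_1\circ\mu:\ p^{-1}(s)=\mu^{-1}(V\times\{s\})\to V$$
is proper with $\pi_s^{-1}(s)=E_s$. So for a small neighborhood $U$ of $s$, all this holds on the whole $n$-manifold $Y_s:=\pi_s^{-1}(U)$.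

**Step 4: $\pi_s:Y_s\to U$ with $\omega|_{Y_s}$ is a good model at $s$.**

(a) Since $s\in S'_{reg}$, $\mathrm{Sing}\,M$ meets $V\times\{s\}$ in $\mathrm{Sing}\,V\times\{s\}$, and $V(Q)$ meets it in $(\mathrm{Sing}\,V\cup\{s\})\times\{s\}$. So
$$(V\times\{s\})\setminus(\mathrm{Sing}\,M\cup V(Q))=(V_{reg}\setminus\{s\})\times\{s\},$$
and $\pi_s$ is biholomorphic over $U\setminus B$ with $B=U_{sing}\cup\{s\}$, nowhere dense as $n\ge1$. Also $\pi_s^{-1}(B)\subset\bigcup_kH_k\cap Y_s$ is nowhere dense by Step 3.

(b) Restrict (8) to $Y_s$, where $w=s$. The ideal $\mathfrak m_s\mathcal O_{Y_s}$ is generated by the functions $(z_k-s_k)\circ\pi_s$, and equals $\mathcal O(-\sum a_iE_{i,s})$, where $E_{i,s}=H_i\cap Y_s$, $i\in J_E$. Let $\mathcal G$ be the set of connected components $G$ of all the $E_{i,s}$, with $a_G=a_i$. The $E_{i,s}$ are closed in the compact set $E_s$ and finitely many are nonempty. So the $G$ are finitely many, compact, connected and smooth. Components of one $E_{i,s}$ are disjoint; components for $i\ne j$ are disjoint or transversal, in particular distinct. Their union is $E_s=\pi_s^{-1}(s)$.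

(c) Let $n\ge2$, $G\ne H$, $G\cap H\ne\emptyset$. Then $G\subset E_{i,s}$ and $H\subset E_{j,s}$ with $i\ne j$. By transversality $G\cap H$ is a compact submanifold of pure dimension $n-2$. It lies in $Y\cap\mu^{-1}(s,s)\subset\{(s,s)\}\times\mathbb P^{m'}$, so $\int_{G\cap H}\omega^{n-2}$ is the degree of a nonempty projective manifold, an integer $\ge1$. The form $\omega$ is closed and $\ge0$.

**Step 5: the numerical data are constant on $S^\circ$.** For $i\in J_E$ the map $H_i\cap p^{-1}(S^\circ)\to S^\circ$ is a proper submersion, so its image is open and closed in the connected manifold $S^\circ$: it is empty or everything. Only the $i$ for which it is nonempty matter, and they are finitely many, since one $E_s$, being compact, meets finitely many $H_i$. By Ehresmann these maps are $C^\infty$ locally trivial. So the number of connected components of $E_{i,s}$ is constant in $s$. Hence $N$ and $\{a_G\}$ are constant.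

Let $n\ge2$, and let $\Theta_i$ be the curvature form of a smooth metric on $\mathcal O_Y(H_i)$ over $Y$. For $G\subset E_{i,s}$, the hypersurface $E_{i,s}$ coincides with $G$ near $G$ and is cut out by the restricted equation of $H_i$, so $\mathcal O_{Y_s}(G)|_G=\mathcal O_Y(H_i)|_G$ and
$$q_{GG}=\int_G\Theta_i\wedge\omega^{n-2}.$$
The closed forms $\Theta_i,\omega$ live on all of $Y$. In a local trivialization of $H_i$ over a ball in $S^\circ$, $G$ moves in a family of homotopic cycles, so by Stokes the integral is locally constant. Going around a loop in $S^\circ$ may permute the components, but the finite set $\{q_{GG}\}$ is locally constant in $s$, hence constant on $S^\circ$.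

Therefore $C:=A\Lambda^{N-1}$ from Proposition 3 is the same for all $s\in S^\circ$. $\square$

## 9. Descending induction on the parameter space: proof of Theorem A

**Claim.** For every $x_0\in X$ and every analytic germ $(S,x_0)\subset(X,x_0)$ there are a neighborhood $W$ of $x_0$ and a constant $C$ such that $\nu(\varphi,x)\le C\,\mathrm{mult}(X,x)\,s(\varphi,x)$ for all $x\in S\cap W$ and all psh germs $\varphi$ at $x$.

*Proof of the claim.* Fix $x_0$ and induct on $\dim S$; the empty germ is trivial. The germ $S$ has finitely many irreducible components; treating them separately and taking the intersection of the $W$ and the maximum of the $C$, we may assume $S$ irreducible. Proposition 4 gives $S'$, $Z$ and a constant valid on $S'\setminus Z$. Since $Z$ is nowhere dense in the irreducible $S'$, the germ $(Z,x_0)$ is empty or of dimension $<\dim S$. So the induction hypothesis gives a constant on $Z\cap W$ for some $W\subset V$. Take the maximum of the two constants. $\square$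

*Proof of Theorem A.* Apply the claim with $S=X$ at every $x_0\in K$. Cover $K$ by finitely many of the resulting neighborhoods $W$. The maximum of the corresponding constants is an admissible $C_K$. $\blacksquare$

Observe what happened to the first factor: in every round it is the full space $X$, so that the slices are modifications of $X$ and not of $S$. Only the parameters were restricted.

## 10. Reducible germs, noncompact sets, and algebraic varieties

The three propositions of this section are complements and are not used above.

**Proposition 5.** If $X$ is reduced, of pure dimension $n$, and reducible at $x$, then no constant works at $x$.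

The simplest case is $\{xy=0\}\subset\mathbb C^2$ at $0$, of multiplicity $2$, with $\varphi_k=\log\big(|y|+(|x|^2+|y|^2)^{k/2}\big)$, $k\ge2$. On $\{y=0\}$, $\varphi_k=k\log|x|$; on $\{x=0\}$, $\varphi_k=\log|y|+O(1)$. So $\nu=k+1$, while $s=1$.

*Proof.* Let $X_1,X_2$ be distinct irreducible components of $(X,x)$, and let $g_1,\dots,g_l$ generate the ideal of $X_1$ in $\mathcal O_{X,x}$. The functions
$$\varphi_k=\log\Big(\sum|g_i|+\psi_x^k\Big)$$
are psh, finite off $x$, and equal $k\log\psi_x$ on $X_1$.

**Step 1: $\nu$ is large.** The current $dd^c(\varphi_k[X])$ is the sum of the currents $dd^c(\varphi_k[X_j])$ over the irreducible components. Each is positive: take a resolution of $X_j$ (Fact 3 with $Q$ the unit ideal); as $\varphi_k$ is finite off $x$, the pullback of $\varphi_k$ is psh and not $\equiv-\infty$ on any component, and the computation leading to (2) applies. Keeping only $X_1$, $\nu(\varphi_k,x)\ge\nu(k\log\psi_x|_{X_1},x)=k\,\mathrm{mult}(X_1,x)\ge k$.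

**Step 2: $s$ stays bounded.** Some $g_i\not\equiv0$ on $X_2$. Take a holomorphic $h:(\mathbb C,0)\to(X_2,x)$, the normalization of a curve germ in $X_2$ not contained in $\{g_i=0\}$, so that $g_i\circ h$ has finite vanishing order $\alpha$, and let $\beta\ge1$ be the vanishing order of $\psi_x\circ h$. From $\varphi_k\circ h\ge\alpha\log|t|-O(1)$, an inequality $\varphi_k\le\gamma\log\psi_x+O(1)$ forces $\gamma\beta\le\alpha$. So $s(\varphi_k,x)\le\alpha/\beta$ for all $k$, whereas $\nu(\varphi_k,x)\ge k$. $\square$

**Proposition 6.** For every $n\ge2$ there is an irreducible, locally irreducible reduced $X$ of pure dimension $n$ on which no single constant works at all points. For $n=1$ the constant $1$ works at all points.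

*Proof.* For $n=1$, Proposition 4 with $S=\{x\}$ gives a good model at every $x$, and the proof of Proposition 3 gives $\nu=\mathrm{mult}\cdot s$. Let $n\ge2$. The example places the singularities $xy=z^m$, with $m\to\infty$, on one space. By the Weierstrass theorem there is an entire $g$ on $\mathbb C$ with zeros exactly at $z=k$, of order $k+1$, $k=1,2,\dots$. Let
$$X=\{xy=g(z)\}\times\mathbb C^{n-2}\subset\mathbb C^{n+1}.$$

**Step 1: $X$ is locally irreducible and irreducible.** The gradient of $xy-g(z)$ vanishes on $X$ exactly along $\bigcup_k\{(0,0,k)\}\times\mathbb C^{n-2}$, of codimension $2$ in $X$. So the hypersurface $X$ is normal, hence locally irreducible. The open set $X\cap\{x\ne0\}\cong\mathbb C^*\times\mathbb C^{n-1}$ is a connected manifold. It is dense: a point with $x=0$ has $z=k$ for some $k$, and it is approached with $z\to k$, $z\ne k$, taking $x=g(z)/y$ if $y\ne0$, and $x=y$ a square root of $g(z)$ if $y=0$. So $X$ is irreducible.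

**Step 2: the ratio at $P_k=(0,0,k;0)$.** The multiplicity is $2$. Let $\varphi=\log|x|$. Since $\psi_{P_k}\ge|x|$, $s(\varphi,P_k)\ge1$; on the curve $\{(t,0,k;0)\}\subset X$, $\varphi=\log\psi_{P_k}$, so $s(\varphi,P_k)=1$. Near $P_k$, $dd^c\varphi=0$ where $x\ne0$. Where $y\ne0$, $y$, $z$ and the coordinates of $\mathbb C^{n-2}$ are coordinates on $X$ and $x=g(z)/y$, so $dd^c\varphi=(k+1)[\{x=0,z=k\}]$. The remaining set $\{x=y=0,z=k\}$ has dimension $n-2$ and is not charged by closed positive currents of bidimension $(n-1,n-1)$. So $dd^c\varphi=(k+1)[\{x=0,z=k\}]$ near $P_k$, a multiple of a linear space, and $\nu(\varphi,P_k)=k+1$. The ratio $\nu/(\mathrm{mult}\cdot s)=(k+1)/2$ is unbounded in $k$. $\square$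

**Proposition 7.** If $X$ is a complex algebraic variety (of finite type, locally irreducible as an analytic space, of pure dimension $n$), one constant works for all $x\in X$.

*Proof.* Cover $X$ by finitely many affine open sets and treat each; so let $X\subset\mathbb C^\ell$ be closed algebraic. We show by induction on $\dim S$ that for every closed algebraic subset $S\subset X$ one constant works at all points of $S$, and then take $S=X$. The empty set is trivial, and passing to the finitely many irreducible components we may assume $S$ irreducible, of dimension $d$. Run the proof of Proposition 4 on $M=X\times S$, with $V=X$ and $S'=S$, as follows.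

**Step 1: the resolution.** The ideals $\mathcal I$ and $\mathcal J$ are algebraic. Algebraic resolution and principalization give $\mu:Y\to M$ globally, with the properties of Fact 3, with $Y$ and the divisors algebraic, and with finitely many $H_k$. As $M$ is affine, Serre's theorem on global generation replaces Fact 4 without shrinking, and the proof of Fact 5 gives a closed embedding $Y\subset M\times\mathbb P^{m'}$. The $H_k$ are smooth irreducible varieties, hence connected manifolds.

**Step 2: the bad set.** There are finitely many $H_L$. The locus of rank $<d$ in $H_L$ is Zariski closed, and so is its image $Z_L$ under the proper map $p|_{H_L}$. By Sard it is nowhere dense. So $Z=S_{sing}\cup\bigcup_LZ_L$ is Zariski closed and nowhere dense, and $S\setminus Z$, a smooth irreducible variety, is a connected manifold in the analytic topology.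

**Step 3: conclusion.** Steps 3 to 5 of the proof of Proposition 4 apply without change and give one constant on $S\setminus Z$. Since $\dim Z<\dim S$, the induction hypothesis gives a constant on $Z$; take the maximum. $\square$
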